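# Indecomposable $G$-constellations on toric crepant resolutions and derived equivalences

## 1. Scalars on $\mathbb C^n$: the total space of $\mathcal O(-n)$

Let $n\ge 2$ and let $G=\mu_n$ act on $\mathbb C^n$ by scalar multiplication; since $\zeta^n=1$, this is a subgroup of $SL_n(\mathbb C)$. Let $p:X\to\mathbb P^{n-1}$ be the total space of $\mathcal O(-n)$. A point of $X$ is a line $\ell\subset\mathbb C^n$ through $0$ with an element of $\ell^{\otimes n}$, and $(\ell,z^{\otimes n})\mapsto[z]$ defines a resolution $\pi:X\to\mathbb C^n/G$ that contracts the zero section. We show that $X$ carries a family of modules, indexed by its points, which identifies $D^b(X)$ with the equivariant derived category of $\mathbb C^n$. Then we ask what happens for other groups.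

We fix the language for any finite abelian $G\subset SL_n(\mathbb C)$, diagonalized. Write the character group $G^\vee$ additively, and let $w_i\in G^\vee$ be the weight of $x_i$. A $G$-equivariant $\mathbb C[x]$-module $Q$ is the same as a $G^\vee$-graded module $Q=\bigoplus_\chi Q_\chi$ with $x_i:Q_\chi\to Q_{\chi+w_i}$.

**Definition ($G$-constellation).** A $G$-constellation is a $G$-equivariant coherent sheaf on $\mathbb C^n$ whose space of sections is the regular representation of $G$; that is, a graded module with $\dim Q_\chi=1$ for all $\chi$. It is indecomposable if it is not the direct sum of two nonzero equivariant submodules.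

For $G=\mu_2$ on $\mathbb C^2$ there are two graded pieces, in degrees $0,1$. Functions on a free orbit $\{z,-z\}$ form an indecomposable $G$-constellation. So do the modules $\mathbb C[x_1,x_2]/(l,\mathfrak m^2)$ with $l\neq 0$ a linear form and $\mathfrak m=(x_1,x_2)$. If both variables act by zero, the constellation splits as $\mathbb C_0\oplus\mathbb C_1$.

**Definition (family, transform).** A family of $G$-constellations on $X$ is a $G$-equivariant coherent sheaf $\mathcal F$ on $X\times\mathbb C^n$ ($G$ acting trivially on $X$), flat over $X$, whose fibers $\mathcal F_y$ are $G$-constellations. Its Fourier–Mukai transform is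
$$\Phi_{\mathcal F}(-)=R\pi_{\mathbb C^n*}\big(\mathcal F\otimes^L\pi_X^*(-)\big):D^b(X)\to D^b_G(\mathbb C^n).$$

In all our cases $\pi:X\to Y=\mathbb C^n/G$ is proper and $\mathcal F_y$ is supported on the orbit over $\pi(y)$. So the support of $\mathcal F$ is finite over $X$; we identify $\mathcal F$ with its pushforward to $X$. By flatness this is a sum $\bigoplus_\chi L_\chi$ of line bundles with maps $x_i:L_\chi\to L_{\chi+w_i}$. Since $\mathbb C^n$ is affine, the projection formula gives
$$\Phi_{\mathcal F}(E)=\bigoplus_\chi R\Gamma(X,L_\chi\otimes E). \tag{1}$$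

Let $P_\chi$ be the free graded module with one generator, in degree $\chi$. Then $\mathrm{Hom}_G(P_\chi,Q)=Q_\chi$, so $P_\chi$ is projective. Every finitely generated equivariant module is a quotient of a finite sum of the $P_\chi$, and $\mathrm{Ext}^i_G=(\mathrm{Ext}^i_{\mathbb C[x]})^G$ vanishes for $i>n$. So finite projective resolutions exist, each finitely generated projective is a summand of a sum of $P_\chi$'s, and $D^b_G(\mathbb C^n)$ is the thick closure of the $P_\chi$ (the smallest triangulated subcategory containing them and closed under summands). By (1), naturally in $E$,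
$$\mathrm{Hom}(P_\chi,\Phi(E)[k])=H^k(X,L_\chi\otimes E)=\mathrm{Hom}(L_\chi^{-1},E[k]). \tag{2}$$

**Lemma 1.** Let $X$ be a smooth variety of dimension $n$ with $\pi$, $\mathcal F=\bigoplus L_\chi$ as above. Assume, for all $\chi,\chi'$, that $H^k(X,L_{\chi'}\otimes L_\chi^{-1})=0$ for $k>0$, and that the map $P_\chi\to\bigoplus_{\chi'}H^0(X,L_{\chi'}\otimes L_\chi^{-1})$ sending the generator to $1\in H^0(\mathcal O_X)$ is an isomorphism. Let $\mathcal C\subset D^b(X)$ be the thick closure of the $L_\chi^{-1}$. Then:

1. $\mathrm{Hom}(C,E)\to\mathrm{Hom}(\Phi C,\Phi E)$ is bijective for all $C\in\mathcal C$, $E\in D^b(X)$, and $\Phi|_{\mathcal C}:\mathcal C\to D^b_G(\mathbb C^n)$ is an equivalence.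
2. Every $E\in D^b(X)$ lies in a triangle $C\to E\to E'\to C[1]$ with $C\in\mathcal C$, $\Phi(C)\cong\Phi(E)$, $\Phi(E')=0$, and $R\mathrm{Hom}(C',E')=0$ for all $C'\in\mathcal C$.
3. If $\mathcal O_y\in\mathcal C$ for every closed point $y$, then $\mathcal C=D^b(X)$ and $\Phi$ is an equivalence.

**Proof.** *Part 1.* By (1) and the assumptions, $\Phi(L_\chi^{-1})\cong P_\chi$. Let $\varphi:L_\chi^{-1}\to E[k]$. Under $\mathrm{Hom}(P_\chi,\Phi(E)[k])=H^k(X,L_\chi\otimes E)$, the map $\Phi(\varphi)$ corresponds to the image of the generator $1\in H^0(L_\chi\otimes L_\chi^{-1})$ under $\mathrm{id}\otimes\varphi$. This is the class that corresponds to $\varphi$ in (2). So $\varphi\mapsto\Phi(\varphi)$ is bijective for $C=L_\chi^{-1}$ and all $E,k$. The objects $C$ for which it is bijective for all $E$ and $k$ are closed under shifts, cones (five lemma) and summands, so they include $\mathcal C$. The essential image of the fully faithful $\Phi|_{\mathcal C}$ is closed under shifts and cones. It is closed under summands: an idempotent of $\Phi(C)$ lifts to an idempotent of $C$, which splits because $D^b(X)$ is idempotent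 complete, and the summands lie in the thick subcategory $\mathcal C$. As the image contains all $P_\chi$, it is everything.

*Part 2.* Choose $C\in\mathcal C$ with an isomorphism $\Phi(C)\cong\Phi(E)$, let $C\to E$ be the map that corresponds to it by part 1, and let $E'$ be its cone. Then $\Phi(E')=0$, and part 1 gives $\mathrm{Hom}(C',E'[k])=\mathrm{Hom}(\Phi C',0)=0$.

*Part 3.* Let $E'$ be as in part 2. Then $R\mathrm{Hom}(\mathcal O_y,E')=0$ for all closed $y$. By the Koszul resolution at $y$, $R\mathrm{Hom}(\mathcal O_y,E')\cong (E'\otimes^L\mathcal O_y)[-n]$. If $E'\ne0$, let $\mathcal H^i$ be its top nonzero cohomology sheaf and $y$ a closed point of the support of $\mathcal H^i$; then $E'\otimes^L\mathcal O_y$ has $\mathcal H^i\otimes\mathcal O_y\ne0$ in degree $i$, by Nakayama. So $E'=0$ and $E\cong C\in\mathcal C$. $\square$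

Back to scalars. Put $\mathcal O_X(k)=p^*\mathcal O(k)$. The variables $x_i$ are sections of $\mathcal O_X(1)$, and the tautological section $t$ of $\mathcal O_X(-n)$ vanishes to first order on the zero section. Let
$$L_j=\mathcal O_X(j)\quad(0\le j\le n-1),$$
with $x_i:L_j\to L_{j+1}$ multiplication by $x_i$ for $j\le n-2$ and $x_i:L_{n-1}\to L_0$ multiplication by $tx_i$. These maps commute. A monomial of degree $n$ acts as $t\,x^p=\pi^*(x^p)$, so $\mathcal F_y$ is supported on the orbit over $\pi(y)$. At each $y$ some $x_i$ is nonzero, which links $0\to1\to\dots\to n-1$; so every fiber is indecomposable.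

**Proposition 2.** For this family $\Phi_{\mathcal F}$ is an equivalence.

**Proof.** Since $p$ is affine with $p_*\mathcal O_X=\bigoplus_{l\ge0}\mathcal O(ln)$,
$$H^i(X,\mathcal O_X(k))=\bigoplus_{l\ge0}H^i(\mathbb P^{n-1},\mathcal O(k+ln)). \tag{3}$$
The bundles $L_{j'}\otimes L_j^{-1}$ are $\mathcal O_X(k)$ with $|k|\le n-1$. Then $k+ln\ge-(n-1)$, so (3) vanishes for $i>0$. For $i=0$ it is the space of all polynomials whose degrees are congruent to $k$ mod $n$. So the assumptions of Lemma 1 hold. It remains to see that $\mathcal O_y\in\mathcal C$, where $\mathcal C$ is generated by $\mathcal O_X,\mathcal O_X(-1),\dots,\mathcal O_X(-n+1)$. Choose $n-1$ linear forms cutting out the point $p(y)$. As sections of $\mathcal O_X(1)$ they cut out the line $A=p^{-1}(p(y))\cong\mathbb A^1$, and their Koszul complex, with terms $\mathcal O_X(-j)^{\binom{n-1}{j}}$, $0\le j\le n-1$, resolves $\mathcal O_A$. So $\mathcal O_A\in\mathcal C$. And $\mathcal O_y$ is the cone of $s-s(y):\mathcal O_A\to\mathcal O_A$, with $s$ a linear coordinate on $A$. $\square$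

The proof used two things special to the scalar action: the line bundles $L_{\chi'}\otimes L_\chi^{-1}$ had no higher cohomology, and a Koszul complex produced every $\mathcal O_y$. For a general $G$ the resolution has many exceptional divisors, and neither is at hand. We shall see that the second can always be replaced by a duality argument, while the first decides everything.

## 2. Gnat families on toric crepant resolutions

Let $G\subset SL_n(\mathbb C)$ be finite abelian and diagonal, $T=(\mathbb C^*)^n$ the diagonal torus, $Y=\mathbb C^n/G$, which is toric for $T/G$. Let $\pi:X=X(\Sigma)\to Y$ be a toric crepant resolution, not necessarily projective; so $\Sigma$ is a fan that subdivides the cone of $Y$, and $T$ acts on $X$ through $T/G$.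

**Definition (gnat family).** Following Logvinenko, a gnat (geometrically natural) family on $X$ is a family $\mathcal F$ of $G$-constellations that is $T$-equivariant for the diagonal action on $X\times\mathbb C^n$ (extending the $G$-structure), and such that each $\mathcal F_y$ is supported on the $G$-orbit corresponding to $\pi(y)$.

Equivalently, the pushforward to $X$ is $\bigoplus_\chi\mathcal O_X(-D_\chi)$ for $T$-invariant Weil divisors $D_\chi$, with $\mathbb C[\mathbb C^n]$ acting by multiplication of rational functions. The family of Section 1 is an example.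

Two results surround the problem. The first (Bridgeland–King–Reid): for $n=2,3$ and a generic stability parameter $\theta$, the moduli space $\bar{\mathfrak M}_\theta$ of $\theta$-stable $G$-constellations (the component containing the free orbits) is a crepant resolution of $\mathbb C^n/G$, and its universal family induces an equivalence $D^b(\bar{\mathfrak M}_\theta)\simeq D^b_G(\mathbb C^n)$. The second: if a crepant resolution $X$ as above admits a gnat family $\mathcal F$ all of whose fibers are indecomposable, then $X$ is isomorphic to (the normalization of) a fine moduli space of $G$-constellations, with universal family identified with $\mathcal F$.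

The question, from Ryo Yamagishi, "Moduli of $G$-constellations and crepant resolutions I: the abelian case", arXiv:2209.11900 (2022), is whether in the second situation $\Phi_{\mathcal F}:D^b(X)\to D^b_G(\mathbb C^n)$ is always an equivalence. The answer is no, and the dimension decides.

**Theorem A.** Let $n\ge4$, $a=n-1$, $r=2a+1$, and $G=\mu_r$ acting on $\mathbb C^n$ with weights $(1,\dots,1,a+1)$. There are a projective toric crepant resolution $X\to\mathbb C^n/G$ and a gnat family $\mathcal F$ on $X$, all of whose fibers are indecomposable, such that $\Phi_{\mathcal F}$ is not an equivalence. (For $n=4$: $G=\frac17(1,1,1,4)$.)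

**Theorem A′.** In Theorem A there is a generic $\theta$ such that all fibers of $\mathcal F$ are $\theta$-stable, and $\mathcal F$ identifies $X$ with $\bar{\mathfrak M}_\theta$. So the analogue of the Bridgeland–King–Reid statement fails for every $n\ge4$, even when $\bar{\mathfrak M}_\theta$ is a smooth crepant resolution.

**Theorem B.** If $n\le3$, every gnat family of indecomposable $G$-constellations on a (not necessarily projective) toric crepant resolution induces an equivalence.

**Theorem C.** For a gnat family $\mathcal F$ with eigensheaves $L_\chi$ $(\chi\in G^\vee)$ on a toric crepant resolution, in any dimension $n$, $\Phi_{\mathcal F}$ is an equivalence if and only if $H^k(X,L_{\chi'}\otimes L_\chi^{-1})=0$ for all $\chi,\chi'$ and all $k>0$.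

Hence, for a given $n$, the implication "gnat family of indecomposable $G$-constellations on a crepant resolution $\Rightarrow$ $\Phi_{\mathcal F}$ is an equivalence" holds for all finite abelian $G\subset SL_n(\mathbb C)$ and all such $(X,\mathcal F)$ if and only if $n\le3$. The quotient $\mathbb C^n/G$ in Theorem A is an isolated singularity.

## 3. Gnat families as integer functions

This section turns a gnat family into combinatorial data: for each ray of $\Sigma$, one integer function on $\mathbb Z^n$.

For $m\in\mathbb Z^n$ let $\mathrm{wt}(m)=\sum m_iw_i$, and put $M=\ker(\mathrm{wt})$, $N=M^\vee\supset\mathbb Z^n$. Since $G$ acts faithfully, $\mathrm{wt}$ is onto and $\mathbb Z^n/M\cong G^\vee$. Let $\mathbf 1=(1,\dots,1)$; it lies in $M$ because $G\subset SL_n$. As $G$ contains no reflections, the $e_i$ are primitive in $N$. Crepancy means that every primitive ray generator $v$ of $\Sigma$ satisfies $\langle v,\mathbf 1\rangle=1$. So $\Sigma$ is a triangulation of the simplex $\Delta=\mathrm{conv}(e_1,\dots,e_n)$; we identify rays with their generators, that is, with the vertices of the triangulation,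 and cones with simplices. Each maximal cone $\sigma$ is generated by a basis of $N$, and $U_\sigma\cong\mathbb A^n$ has coordinates $t_v$ $(v\in\sigma)$. Let $y_\sigma\in U_\sigma$ be the origin, and let $E_v\subset X$ be the prime divisor of $v$.

**Step 1: the eigensheaves are generated by monomials.** An invariant $g$ acts on the line bundle $L_\chi$ by a function. Its value at $y$ is $g(\pi(y))$, because $g-g(\pi(y))$ vanishes on the support of $\mathcal F_y$, hence acts nilpotently, hence by zero, on a one-dimensional space. So $g$ acts as $\pi^*g$, and over $T/G$ the sheaf $\mathcal F$ lives on $T/G\times_Y\mathbb C^n=T$. It is $T$-equivariant on the single free orbit $T$, so it is $V\otimes\mathcal O_T$ for a vector space $V$; comparing ranks over $T/G$ (both are $|G|$) gives $\dim V=1$. Thus $L_\chi|_{T/G}=\bigoplus_{\mathrm{wt}(m)=\chi}\mathbb Cx^m$ with $x_i$ acting by multiplication. Since $L_\chi$ is torsion free, it embeds in this space as a $T$-stable subsheaf, and on $U_\sigma$, which has a $T$-fixed point, it is generated by one eigenvector: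
$$L_\chi|_{U_\sigma}=\mathcal O\cdot x^{m_\chi(\sigma)},\qquad \mathrm{wt}(m_\chi(\sigma))=\chi .$$
The number $d_v(\chi)=\langle v,m_\chi(\sigma)\rangle$, $v\in\sigma$, does not depend on $\sigma\ni v$, since two generators differ by a unit at the generic point of $E_v$.

**Step 2: the functions $D_v$.** For $m\in\mathbb Z^n$ put
$$D_v(m)=\langle v,m\rangle-d_v(\mathrm{wt}(m))\in\mathbb Z. \tag{4}$$
This is the order along $E_v$ of $x^m$ as a rational section of $L_{\mathrm{wt}(m)}$. Clearly
$$D_v(m+\mu)=D_v(m)+\langle v,\mu\rangle\quad(\mu\in M),\qquad D_v(m+\mathbf 1)=D_v(m)+1. \tag{5}$$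
For $\mathrm{wt}(m)=\chi$, the map $x_i:L_\chi\to L_{\chi+w_i}$ on $U_\sigma$ is
$$x^{m_\chi(\sigma)}\longmapsto x^{m_{\chi+w_i}(\sigma)}\prod_{v\in\sigma}t_v^{D_v(m+e_i)-D_v(m)}, \tag{6}$$
because $\langle v,m_\chi(\sigma)+e_i-m_{\chi+w_i}(\sigma)\rangle=d_v(\chi)+v_i-d_v(\chi+w_i)$. So the increments $D_v(m+e_i)-D_v(m)$ are $\ge0$. Along $e_1,\dots,e_n$, taken in any order, they sum to $1$ by (5). So each increment is $0$ or $1$.

For scalars, with $u=\frac1n(1,\dots,1)$, the family of Section 1 has $D_{e_i}(m)=m_i$ and $D_u(m)=\lfloor\frac1n\sum m_i\rfloor$: the increment of $D_u$ is $1$ exactly at degree $n-1$, where $t$ enters.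

**Step 3: converse.** Suppose functions $d_v:G^\vee\to\mathbb Q$ are given with $d_v(\chi)\equiv\langle v,m\rangle$ mod $\mathbb Z$ for $\mathrm{wt}(m)=\chi$, and $d_v(\chi)+v_i-d_v(\chi+w_i)\ge0$. Fix $\sigma$ and any $m$ of weight $\chi$. The numbers $d_v(\chi)-\langle v,m\rangle$, $v\in\sigma$, are integers and $\sigma$ is a basis of $N$, so some $\mu\in M$ takes these values; put $m_\chi(\sigma)=m+\mu$. On $U_\sigma\cap U_{\sigma'}=U_{\sigma\cap\sigma'}$ the quotient of the two generators has order $0$ along all divisors, so it is a unit, and the $L_\chi$ glue. The second condition makes multiplication by $x_i$ regular, as in (6). The sheaf $\bigoplus L_\chi$ is locally free over $X$, hence flat, it is $T$-equivariant, and its fibers are regular representations. Invariants act through $\pi^*$, so $\mathcal F_y$ is killed by $\mathfrak m_{\pi(y)}$ and is supported on the right orbit. So we get a gnat family.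

**Step 4: invariance.** If $v_j=0$, then $|G|e_j\in M$ gives $D_v(m+|G|e_j)=D_v(m)$. As the increments are $\ge0$,
$$D_v(m+e_j)=D_v(m)\quad\text{whenever }v_j=0. \tag{7}$$
For $v=e_i$ this kills all increments except those of $e_i$, which are then $1$. So $D_{e_i}(m)=m_i+\mathrm{const}$.

**Step 5: indecomposability as connectedness.** An equivariant submodule of $\mathcal F_y$ is spanned by the pieces in a subset of $G^\vee$ closed under the arrows $\chi\xrightarrow{x_i}\chi+w_i$ that are nonzero at $y$. So $\mathcal F_y$ is indecomposable if and only if the graph of nonzero arrows on $G^\vee$ is connected. By (6), an arrow that is nonzero at $y_\sigma$ is a unit on $U_\sigma$. So all fibers are indecomposable if and only if the fibers at all $y_\sigma$ are.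

## 4. A simplicial complex that computes the cohomology

Theorem C asks for the cohomology of $L_{\chi'}\otimes L_\chi^{-1}$; here we compute it degree by degree. For $m,m'\in\mathbb Z^n$ of weights $\chi,\chi'$ put $q=m'-m$ and
$$f(v)=D_v(m')-D_v(m),\qquad f(e_i)=q_i,$$
and let $K(m',m)$ be the full subcomplex of the triangulation $\Sigma$ on the vertex set $\{v:f(v)<0\}$.

**Lemma 3.** $H^k(X,L_{\chi'}\otimes L_\chi^{-1})_q\cong\widetilde H^{k-1}(K(m',m),\mathbb C)$, with $\widetilde H^{-1}(\emptyset)=\mathbb C$. Moreover
$$H^0(X,L_{\chi'}\otimes L_\chi^{-1})=\bigoplus_{q\in\mathbb Z^n_{\ge0},\ \mathrm{wt}(q)=\chi'-\chi}\mathbb Cx^q. \tag{8}$$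

**Proof.** (This is the description in Fulton, *Introduction to Toric Varieties*, §3.5; we prove it with simplicial cochains.) Let $L=L_{\chi'}\otimes L_\chi^{-1}$ and $K=K(m',m)$. Near the generic point of $E_v$, $x^q$ is a section of $L$ if and only if $\langle v,q\rangle\ge d_v(\chi')-d_v(\chi)$, that is, $f(v)\ge0$. So for a cone $\tau$, with simplex $\bar\tau$, the degree $q$ part of $\Gamma(U_\tau,L)$ is $\mathbb C$ if $K\cap\bar\tau=\emptyset$, and $0$ otherwise.

Let $o*\Delta$ be the cone over the triangulated $\Delta$ with a new vertex $o$. For each $\tau$ the complex $o*\bar\tau$ is a simplex (just $o$ if $\tau=0$), and $K\cap\bar\tau$ is empty or a single simplex. So the relative cohomology $H^\bullet(o*\bar\tau,K\cap\bar\tau)$ is $\mathbb C$ in degree $0$ if $K\cap\bar\tau=\emptyset$, and zero otherwise. Let $\sigma_1,\dots,\sigma_s$ be the maximal cones and consider the double complex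
$$\prod_{i_0<\dots<i_p}C^k\big(o*\bar\tau,\ K\cap\bar\tau\big),\qquad \tau=\sigma_{i_0}\cap\dots\cap\sigma_{i_p}.$$
Taking cohomology in the direction of $k$ first leaves the degree $q$ part of the Čech complex of $L$ for the affine cover $\{U_{\sigma_i}\}$. Taking the direction of $p$ first leaves $C^k(o*\Delta,K)$: for each simplex of $o*\Delta$ not in $K$, the set of $i$ with that simplex in $o*\bar\sigma_i$ is nonempty, and the corresponding row is the acyclic augmented cochain complex of a full simplex. So $H^k(X,L)_q\cong H^k(o*\Delta,K)\cong\widetilde H^{k-1}(K)$, since $o*\Delta$ is contractible.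

For $k=0$ this is $\mathbb C$ if and only if $f(v)\ge0$ for all $v$. If $q\ge0$, then $f\ge0$ because the increments of the $D_v$ are $\ge 0$; and if $f\ge0$, then $q_i=f(e_i)\ge0$. $\square$

**The scalar action again, for every gnat family.** Let $G=\mu_n$ act by scalars, $X$ as in Section 1. Its triangulation has vertices $e_1,\dots,e_n$ and $u=\frac1n(1,\dots,1)$, and simplices all sets that do not contain $\{e_1,\dots,e_n\}$. If $f(u)<0$, then $u\in K$, $u$ is joined to everything, and $K$ is a cone, hence contractible. If $f(u)\ge0$, then not all $q_i$ are negative: $q\le-\mathbf 1$ would give $f(u)\le D_u(m-\mathbf 1)-D_u(m)=-1$. So $K$ is empty or the simplex on $\{e_i:q_i<0\}$. Higher cohomology vanishes for every gnat family on $X$.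

The argument needed a vertex that is adjacent to all others. One would like to go on in general by the same means, that is, with monotonicity of the $D_v$ alone. This stops at once if some $K$ consists of two non-adjacent vertices. For instance, if an arrow $x_i:L_\chi\to L_{\chi+w_i}$ vanishes exactly on $E_v\cup E_{v'}$ with $v,v'$ non-adjacent, then (with $q=-e_i$) $f$ is $-1$ at $v,v'$ and $0$ elsewhere, and $K$ is two points. Section 6 produces such an arrow, first without and then with indecomposable fibers.

## 5. The vanishing criterion

We prove Theorem C. The replacement for the Koszul complex of Section 1 is the following symmetry.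

**Lemma 4.** For $E_1,E_2\in D^b(X)$: if $R\mathrm{Hom}(E_1,E_2)=0$, then $R\mathrm{Hom}(E_2,E_1)=0$.

**Proof.** First, $\pi^!\mathcal O_Y\cong\mathcal O_X$. The variety $Y$ is Cohen–Macaulay, and $x^{\mathbf 1}$ times the invariant torus form $\bigwedge \mathrm{dlog}$ has divisor $\sum_v(\langle v,\mathbf 1\rangle-1)E_v=0$ on $X$, and likewise trivial divisor on $Y$; so $\omega_X\cong\mathcal O_X$ and $\omega_Y\cong\mathcal O_Y$. Since $\pi^!$ takes the dualizing complex $\omega_Y[n]$ to $\omega_X[n]$, the claim follows. Now let $A=R\mathcal Hom(E_1,E_2)\in D^b(X)$. As $Y$ is affine, $R\Gamma(Y,R\pi_*A)=R\mathrm{Hom}(E_1,E_2)=0$ gives $R\pi_*A=0$. Grothendieck duality for the proper map $\pi$ gives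
$$R\pi_*R\mathcal Hom(A,\mathcal O_X)\cong R\mathcal Hom_Y(R\pi_*A,\mathcal O_Y)=0 .$$
Since $X$ is smooth, $E_1,E_2$ are perfect and $R\mathcal Hom(A,\mathcal O_X)\cong R\mathcal Hom(E_2,E_1)$. $\square$

**Proof of Theorem C, necessity.** Let $\Phi=\Phi_{\mathcal F}$ be an equivalence. By (2), $\mathrm{Hom}(\Phi^{-1}P_\chi,E)=\mathrm{Hom}(P_\chi,\Phi E)=\mathrm{Hom}(L_\chi^{-1},E)$ naturally in $E$, so $\Phi^{-1}(P_\chi)\cong L_\chi^{-1}$ by Yoneda. Hence $H^k(X,L_{\chi'}\otimes L_\chi^{-1})=\mathrm{Ext}^k(L_{\chi'}^{-1},L_\chi^{-1})=\mathrm{Ext}^k_G(P_{\chi'},P_\chi)=0$ for $k>0$.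

**Proof of Theorem C, sufficiency.** Assume the vanishing. By (8), $\bigoplus_{\chi'}H^0(X,L_{\chi'}\otimes L_\chi^{-1})$ has basis all $x^q$, $q\ge0$, with $x^q$ in degree $\chi+\mathrm{wt}(q)$; this is $P_\chi$ with generator $1$. So Lemma 1 applies, and by its part 3 it is enough to show $\mathcal O_y\in\mathcal C$ for each closed point $y$. Take the triangle $C\to\mathcal O_y\to E'\to C[1]$ of part 2. There $R\mathrm{Hom}(C,E')=0$, so $R\mathrm{Hom}(E',C)=0$ by Lemma 4. So the map $E'\to C[1]$ is zero and $\mathcal O_y\cong C\oplus E'$. Since $\mathrm{End}(\mathcal O_y)=\mathbb C$, one summand is zero. It is not $C$, as $\Phi(C)\cong\Phi(\mathcal O_y)=\mathcal F_y\ne0$. So $E'=0$ and $\mathcal O_y\cong C\in\mathcal C$. $\square$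

Indecomposability played no role here. It restricts which families may be fed into the criterion.

## 6. An arrow that vanishes on two disjoint divisors

We prove Theorem A. Let $a=n-1\ge3$, $r=2a+1$, weights $(1,\dots,1,a+1)$. As $a+(a+1)=r$, $G\subset SL_n$. All weights are prime to $r$ (note $2(a+1)=r+1$), so $G$ acts freely off $0$.

**Step 1: the resolution.** Put
$$u_1=\tfrac1r(1,\dots,1,a+1),\qquad u_2=\tfrac1r(2,\dots,2,1),\qquad N=\mathbb Z^n+\mathbb Zu_1 .$$
Then $u_2=2u_1-e_n\in N$, so $u_1=\frac12(u_2+e_n)$, and both have coordinate sum $1$. Star-subdivide the orthant at the interior vector $u_2$; then star-subdivide at $u_1$, which lies on the edge $[u_2,e_n]$. The maximal cones are, for $1\le k\le a$,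
$$A_k=\langle e_n,u_1,e_i\ (i\le a,i\ne k)\rangle,\quad B_k=\langle u_1,u_2,e_i\ (i\le a,i\ne k)\rangle,\quad C=\langle u_2,e_1,\dots,e_a\rangle .$$
The absolute values of their determinants are $\frac1r$ (the $k$-th coordinate of $u_1$), $\frac{|1-2(a+1)|}{r^2}=\frac1r$ (the minor of $u_1,u_2$ in coordinates $k,n$), and $\frac1r$ (the $n$-th coordinate of $u_2$). Since $[N:\mathbb Z^n]=r$, each cone is generated by a basis of $N$, so $X$ is smooth. It is crepant because all generators have coordinate sum $1$, and projective over $\mathbb C^n/G$ because star subdivisions preserve projectivity. No cone contains both $e_n$ and $u_2$, so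
$$E_{e_n}\cap E_{u_2}=\emptyset. \tag{9}$$

**Step 2: the family.** Here $G^\vee=\mathbb Z/r$, $w_i=1$ for $i\le a$, and $w_n=a+1\equiv-a$. Let $J_1=\{2\}$, $J_2=\{0,a+1\}$ in $\mathbb Z/r$. Put $d_{e_i}=0$, and for $s=1,2$
$$d_{u_s}(0)=0,\qquad d_{u_s}(j+1)=d_{u_s}(j)+\tfrac sr-[j\in J_s],$$
where $[\cdot]$ is $1$ or $0$. Going once around $\mathbb Z/r$ the total change is $s-|J_s|=0$, so this is consistent. We check the two conditions of Section 3, Step 3. For the congruences: if $\mathrm{wt}(q)=j$, then $\langle u_1,q\rangle\equiv\frac jr$ and, as $2(a+1)\equiv1$ mod $r$, $\langle u_2,q\rangle\equiv\frac{2j}r$ mod $\mathbb Z$; and $d_{u_s}(j)\equiv\frac{sj}r$. For the vanishing orders of the arrow $x_i$ at $j$ (that is, $L_j\to L_{j+w_i}$):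

* along $E_{e_k}$ the order is $1$ if $i=k$ and $0$ otherwise;
* along $E_{u_s}$, for $i\le a$, the order is $[j\in J_s]$;
* along $E_{u_s}$, for $i=n$: since $(u_s)_n=1-\frac{as}r$ and $d_{u_s}(j)-d_{u_s}(j-a)=\frac{as}r-\#(J_s\cap W_j)$ with $W_j=\{j-a,\dots,j-1\}$, the order is $1-\#(J_s\cap W_j)$.

The last number is $\ge0$: two elements of the window $W_j$ are $j-b,j-b'$ with $|b-b'|\le a-1$, while the elements of $J_2$ have cyclic distances $a+1$ and $a$. So we have a gnat family. Now $2\in W_j$ if and only if $j\in\{3,\dots,a+2\}$; $0\in W_j$ if and only if $j\in\{1,\dots,a\}$; $a+1\in W_j$ if and only if $j\in\{a+2,\dots,2a,0\}$. Therefore: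
$$\begin{aligned}&x_i\ (i\le a)\text{ at }j:\ j\to j+1\text{ vanishes on }E_{e_i};\\&\text{on }E_{u_1}\text{ iff }j=2;\ \text{on }E_{u_2}\text{ iff }j\in\{0,a+1\};\end{aligned}\tag{10}$$
$$\begin{aligned}&x_n\text{ at }j:\ j\to j-a\text{ vanishes on }E_{e_n};\\&\text{on }E_{u_1}\text{ iff }j\notin\{3,\dots,a+2\};\ \text{on }E_{u_2}\text{ iff }j=a+1,\end{aligned}\tag{11}$$
on no other divisors, and always to first order.

**Step 3: the fibers are indecomposable.** By Section 3, Step 5, it is enough to give, for each maximal cone, a spanning tree of arrows that vanish on none of the divisors of the cone.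

* $S_{A_k}$: the arrows $x_k$ at all $j\ne2$. They form the path $3\to4\to\cdots\to2a\to0\to1\to2$. The cone $A_k$ contains neither $e_k$ nor $u_2$, so by (10) they are nowhere zero on $U_{A_k}$.
* $S_{B_k}$: the arrows $x_k$ at all $j\notin\{0,2,a+1\}$, which form the paths $1\to2$; $3\to\cdots\to a+1$; $a+2\to\cdots\to2a\to0$; together with $x_n:a\to0$ and $x_n:a+2\to2$. By (11) the last two do not vanish on $E_{u_1}$, because $3\le a<a+2$, nor on $E_{u_2}$; and $e_n,e_k\notin B_k$. They link the second path to the third and the third to the first. There are $r-1$ edges.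
* $S_C$: the arrows $x_n$ at all $j\ne a+1$. They form the path $1\to a+2\to2\to a+3\to3\to\cdots\to2a\to a\to0\to a+1$. As $e_n,u_1\notin C$, they are nowhere zero on $U_C$.

**Step 4: a nonzero $H^1$.** By (11), the arrow $x_n:L_{a+1}\to L_1$ has divisor exactly $E_{e_n}+E_{u_2}$: on $E_{u_1}$ it does not vanish, since $a+1\in\{3,\dots,a+2\}$. So $L_{a+1}\otimes L_1^{-1}\cong\mathcal O_X(-E_{e_n}-E_{u_2})$, and by (9) there is an exact sequence
$$0\to\mathcal O_X(-E_{e_n}-E_{u_2})\to\mathcal O_X\to\mathcal O_{E_{e_n}}\oplus\mathcal O_{E_{u_2}}\to0 .$$
If $H^1$ of the first term were zero, some $g\in H^0(\mathcal O_X)=\mathbb C[x]^G$ would map to $(1,0)$. The set $\pi(E_{e_n})$ is closed, $T$-invariant and nonempty, so it contains $0$, and $g(0)=1$. But $u_2$ is interior to the orthant, so $\pi(E_{u_2})=\{0\}$ and $g(0)=0$, a contradiction. So $H^1(X,L_{a+1}\otimes L_1^{-1})\ne0$, and by the necessity part of Theorem C, $\Phi_{\mathcal F}$ is not an equivalence. This proves Theorem A. $\square$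

In the language of Section 4 this is $q=-e_n$ and $K=\{e_n,u_2\}$, two points with no edge.

**The same recipe with $a=2$.** For $G=\frac15(1,1,3)$ on $\mathbb C^3$ all of Steps 1, 2 and 4 go through, so (by Theorem C) $\Phi_{\mathcal F}$ is not an equivalence. Step 3 breaks at $S_{B_k}$. At $y_{B_k}$ the nonzero arrows are, by (10) and (11), $x_k:1\to2$, $x_k:4\to0$ and $x_n:4\to2$; the vertex $3$ is isolated, and the fiber is decomposable. So in dimension three a proof of vanishing must use indecomposability; monotonicity of the $D_v$ is not enough.

## 7. A stability parameter for the same family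

We prove Theorem A′. A parameter $\theta:G^\vee\to\mathbb Q$ with $\theta(G^\vee)=0$ is extended additively to subsets. A $G$-constellation is $\theta$-stable if $\theta(S)>0$ for the support $S\subset G^\vee$ of each proper nonzero submodule. We call $\theta$ generic if it lies on none of the finitely many hyperplanes $\theta(S)=0$, $\emptyset\ne S\subsetneq G^\vee$. For the group of Section 6 put
$$\theta_0=3,\ \theta_1=-1,\ \theta_2=2,\ \theta_3=-2,\ \theta_{a+1}=1,\ \theta_{a+2}=-3,\quad\text{other }\theta_j=0 .$$
The sum is $0$, and the six indices are distinct since $a\ge3$.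

**Lemma 5.** Every proper nonempty subset $Z\subset G^\vee$ closed under the arrows of one of the trees $S_{A_k},S_{B_k},S_C$ has $\theta(Z)>0$.

**Proof.** For $S_{A_k}$, a path, $Z$ is a terminal segment. Adding $2,1,0$, then $2a,\dots,a+3$, then $a+2$, $a+1$, then $a,\dots,4$, the sums are $2,1,4$, then $4,\dots,4$, then $1$, $2$, then $2,\dots,2$ (the last list is empty if $a=3$).

For $S_C$, also a path, and $a\ge4$: adding $a+1,0,a,2a,a-1,\dots,4,a+4$ the sums are $1,4,4,\dots,4$; then adding $3,a+3,2,a+2$ gives $2,2,4,1$. For $a=3$ the order is $4,0,3,6,2,5$, with sums $1,4,2,2,4,1$.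

For $S_{B_k}$ let $I=\{1,2\}$, $II=\{3,\dots,a+1\}$, $III=\{a+2,\dots,2a,0\}$. Then $Z$ meets each block in a terminal segment. Block $I$ contributes $0,2,1$ for $\emptyset,\{2\},I$. Block $II$ contributes $0$ if $Z\cap II=\emptyset$, $1$ if $Z\cap II$ is nonempty without $3$, and $-1$ if it is all of $II$. Block $III$ contributes $0$ if empty, $3$ if nonempty without $a+2$, and $0$ if all. The cross arrows give: $3\in Z\Rightarrow a\in Z\Rightarrow0\in Z$, and $a+2\in Z\Rightarrow2\in Z$. If $Z\cap III=\emptyset$, then $0\notin Z$, so $3\notin Z$, and the sum is $>0$ unless $Z=\emptyset$. If $Z\cap III$ is nonempty without $a+2$, the sum is at least $3-1>0$. If $III\subset Z$, then $2\in Z$, block $I$ contributes at least $1$, and the sum is at least $1-1=0$, with equality only if $I,II\subset Z$, that is, $Z=G^\vee$. $\square$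

The lemma consists of finitely many strict inequalities, so we may perturb $\theta$ inside $\{\theta(G^\vee)=0\}$ to a generic one that still satisfies it. The support of a submodule is closed under all nonzero arrows. So any $G$-constellation for which all arrows of some $S_\sigma$ are nonzero is $\theta$-stable; by Step 3 of Section 6, this includes all $\mathcal F_y$.

**Step 1: charts of the moduli space.** Let $R$ be the affine scheme of commuting tuples $(b_{j,i})$, with $b_{j,i}$ the scalar of the arrow $x_i$ at $j$ (representations of the McKay quiver of dimension vector $(1,\dots,1)$), and $H=(\mathbb C^*)^r/\mathbb C^*$. Then $\mathfrak M_\theta=R^{\theta\text{-st}}/H$ is the fine moduli space (King; Craw–Ishii), projective over $\mathfrak M_0=\mathrm{Spec}\,\mathbb C[R]^H$. For $S=S_\sigma$ let $R_S\subset R$ be the open set where the arrows of $S$ are nonzero; all its points are stable. As $S$ is a spanning tree, $H\to(\mathbb C^*)^S$, $(g_j)\mapsto(g_{\text{head}}g_{\text{tail}}^{-1})$, is an isomorphism. So $R_S\cong H\times\{b_\alpha=1,\ \alpha\in S\}$, and $\mathfrak M_S=R_S/H$ is an open subset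 of $\mathfrak M_\theta$ isomorphic to the affine scheme $\{b_\alpha=1,\ \alpha\in S\}$.

**Step 2: on each chart the classifying map is a closed immersion.** In the frames $x^{m_j(\sigma)}$ the map $U_\sigma\to\mathfrak M_{S_\sigma}$ is given by the monomials (6), with value $1$ on $S_\sigma$. It is a closed immersion if each coordinate $t_v$ occurs among these monomials. By (10) and (11):

* on $A_k$: $x_i$ at $1$ gives $t_{e_i}$ ($i\le a$, $i\ne k$), $x_k$ at $2$ gives $t_{u_1}$, $x_n$ at $3$ gives $t_{e_n}$;
* on $B_k$: $x_i$ at $1$ gives $t_{e_i}$ ($i\le a$, $i\ne k$), $x_k$ at $2$ gives $t_{u_1}$, $x_k$ at $0$ gives $t_{u_2}$;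
* on $C$: $x_i$ at $1$ gives $t_{e_i}$ ($i\le a$), $x_n$ at $a+1$ gives $t_{u_2}$.

**Step 3: the charts fit.** The preimage of $\mathfrak M_{S_\sigma}$ in $X$ is exactly $U_\sigma$. Since $X\setminus U_\sigma$ is the union of the $E_v$ with $v\notin\sigma$, we need, for each $v\notin\sigma$, an arrow of $S_\sigma$ that vanishes on $E_v$. For $A_k$, $v\in\{e_k,u_2\}$: all its arrows vanish on $E_{e_k}$, and $x_k$ at $0$ vanishes on $E_{u_2}$. For $B_k$, $v\in\{e_k,e_n\}$: the arrows $x_k$ and $x_n$. For $C$, $v\in\{e_n,u_1\}$: all arrows vanish on $E_{e_n}$, and $x_n$ at $1$ vanishes on $E_{u_1}$. So $X\to\bigcup_\sigma\mathfrak M_{S_\sigma}$ is a closed immersion into an open subset of $\mathfrak M_\theta$.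

**Step 4: properness.** The ring map $\mathbb C[R]^H\to H^0(\mathcal O_X)=\mathbb C[x]^G$ is surjective: for $p\in M\cap\mathbb Z^n_{\ge0}$, the product of the $b_{j,i}$ along a closed path of type $x^p$ is $H$-invariant and maps to $x^p$. So $X\to\mathfrak M_0$ factors as $X\to\mathbb C^n/G\hookrightarrow\mathfrak M_0$ and is proper. As $\mathfrak M_\theta\to\mathfrak M_0$ is separated, $X\to\mathfrak M_\theta$ is proper. Being also an immersion, it is a closed immersion.

**Step 5: the image.** Over $T/G$, $\mathcal F$ is $\mathcal O_T$, so the points of $T/G$ map to the orbits in $T$, viewed as $G$-constellations. These are dense in the locus of free orbits, which is the image of the irreducible variety $(\mathbb C^n\setminus0)/G$ (a free orbit is a simple module, hence stable). So the image of $X$, which is closed, reduced and irreducible with $T/G$ dense, is the closure of the locus of free orbits. At such an orbit the tangent space of $\mathfrak M_\theta$ is $\mathrm{Ext}^1_G(\mathcal O_{Gz},\mathcal O_{Gz})\cong T_z\mathbb C^n$, of dimension $n$, so this closure is the component $\bar{\mathfrak M}_\theta$.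 This proves Theorem A′. $\square$

## 8. Dimensions two and three: the McKay quiver on a line and in a plane

By Theorem C and Lemma 3, Theorem B follows from this statement for $n\le3$, for a gnat family with indecomposable fibers:
$$\text{for all } m,m'\in\mathbb Z^n,\ K=K(m',m)\text{ is empty or }\widetilde H^*(K;\mathbb C)=0. \tag{12}$$
For $n=1$, $G$ is trivial, $\Delta$ is a point, and (12) is clear.

Let $\Lambda=\mathbb Z^n/\mathbb Z\mathbf 1$ and $\bar M=M/\mathbb Z\mathbf 1$, of index $|G|$ in $\Lambda$, with $\Lambda/\bar M=G^\vee$. Draw arrows $\lambda\to\lambda+\bar e_i$ on $\Lambda$. By (5) the increment of $D_v$ along an arrow is well defined in $\{0,1\}$, and for two vertices $u,v$ of $\Sigma$ the difference $D_v-D_u$ is a function on $\Lambda$ with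
$$(D_v-D_u)(\lambda+\mu)=(D_v-D_u)(\lambda)+\langle v-u,\mu\rangle\quad(\mu\in\bar M). \tag{13}$$
So $D_v-D_u-\langle v-u,\cdot\rangle$ is $\bar M$-periodic, hence bounded.

**Dimension two.** Here $\Delta=[e_1,e_2]$ is a segment with consecutive vertices $u_0=e_1,u_1,\dots,u_\ell=e_2$. Identify $\Lambda=\mathbb Z$ by $s=m_1-m_2$; arrows change $s$ by $\pm1$, and $\bar M=|G|\mathbb Z$. Let $\sigma=\{u_i,u_{i+1}\}$ and $h=D_{u_{i+1}}-D_{u_i}$. Since $\sigma$ is a basis of $N$, (13) and the decrease of the first coordinate along $\Delta$ give $h(s+|G|)=h(s)-1$. So a fiber of $h$ has one element in each class mod $|G|$. The arrows nonzero at $y_\sigma$ preserve $h$ and, by indecomposability, connect all classes. So each component of the graph of these arrows on $\mathbb Z$ is a whole fiber, and fibers are intervals of $|G|$ consecutive integers. So $h$ is non-increasing in $s$. Then all differences $f(u_{i+1})-f(u_i)=h(m')-h(m)$ have the same weak sign, $f$ is monotone along the segment, and $K$ is empty or a segment. This proves (12) for $n=2$.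

In dimension three we imitate this. Fibers will be connected sets in a plane instead of intervals, and monotonicity will be replaced by a winding number. Let $n=3$ from now on. Identify $\Lambda_{\mathbb R}$ by orthogonal projection with the oriented Euclidean plane $\{\sum z_i=0\}$, and let $\mathcal T$ be the triangulation of it with vertex set $\Lambda$, edges the arrows, and triangles $\{\lambda,\lambda+\bar e_i,\lambda+\bar e_i+\bar e_j\}$, $i\ne j$. Every edge lies in two triangles, and the boundary of each triangle is an oriented cycle of three arrows of types $e_1,e_2,e_3$. The three increments of each $D_v$ around a triangle sum to $1$. For $A\subset\Lambda$ let $\mathcal T[A]$ be the full subcomplex; we call $A$ connected if $\mathcal T[A]$ is.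

We use twice the following remark on a full subcomplex $L$ of $\mathcal T$ or of the triangulated disc $\Delta$. If $H_1(L)\ne0$, some simple edge cycle of $L$ encloses a vertex not in $L$. For cycles are generated by simple ones; a simple cycle bounds a closed disc that is a union of triangles; and if all vertices in the disc were in $L$, so would be those triangles, and the cycle would be a boundary. Also $H_2(L)=0$: a nonzero $2$-chain with bounded support has an edge that lies in only one triangle of its support.

Fix a triangle $\sigma=\{u,v,w\}$ of $\Sigma$. The label of an arrow is the set of those elements of $\sigma$ whose $D$ increases along it. The three labels around a triangle of $\mathcal T$ partition $\sigma$, and an arrow is nonzero at $y_\sigma$ if and only if its label is $\emptyset$. Let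
$$H_\sigma=(D_v-D_u,\ D_w-D_u):\Lambda\to\mathbb Z^2 .$$
As $u,v,w$ is a basis of $N$ and takes the values $(1,1,1)$ on $\mathbf 1$, (13) says that $H_\sigma$ is equivariant for an isomorphism $\bar M\cong\mathbb Z^2$. So each fiber of $H_\sigma$ has exactly one element in each class of $\Lambda/\bar M=G^\vee$, and the fibers are the translates $\Gamma+\mu$, $\mu\in\bar M$, of one fiber $\Gamma$.

For example, let $G=\mu_3$ be scalar, with the family of Section 1 and $\sigma=\{u,e_1,e_2\}$, $u=\frac13(1,1,1)$. Color $\Lambda$ by the weight in $\mathbb Z/3$; arrows raise the color by $1$. The label of an arrow of type $e_i$ contains $e_i$ if $i\le2$, and contains $u$ if the arrow starts at color $2$. The $\emptyset$-arrows are those of type $e_3$ at colors $0,1$, and fibers are the triples $\lambda,\lambda+\bar e_3,\lambda+2\bar e_3$ with $\lambda$ of color $0$. A triangle has labels $\{u\},\{e_1\},\{e_2\}$ if and only if its arrow at color $2$ is of type $e_3$. Modulo $\bar M$ there are six triangles, and two are of this kind. The number two is general: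

**Lemma 6.** (i) Fibers of $H_\sigma$ are connected. (ii) Some triangle of $\mathcal T$ has arrows labelled $\{u\},\{v\},\{w\}$.

**Proof.** (i) Arrows with label $\emptyset$ preserve $H_\sigma$. Labels are $\bar M$-invariant, and since $\mathcal F_{y_\sigma}$ is indecomposable, the graph of $\emptyset$-arrows on $G^\vee=\Lambda/\bar M$ is connected. By lifting paths, each component of the graph of $\emptyset$-arrows on $\Lambda$ meets every class. As it lies in one fiber, it equals that fiber.

(ii) We first show $H_1(\mathcal T[\Gamma])=0$. Otherwise a simple cycle $Z$ in $\mathcal T[\Gamma]$ encloses some $q\in\Lambda\setminus\Gamma$, say $q\in\Gamma+\mu$, $\mu\ne0$. The set $\Gamma+\mu$ is connected and disjoint from $\Gamma$, and edges of $\mathcal T$ meet only in common vertices; so $\Gamma+\mu$ lies inside $Z$. Hence $Z+\mu$ lies in the open interior of $Z$, and encloses a strictly smaller area. But it is a translate of $Z$: contradiction.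

So $\chi(\mathcal T[\Gamma])=1$, as $\mathcal T[\Gamma]$ is connected and $H_2=0$. Now we count $\bar M$-orbits. There are $2|G|$ orbits of triangles. Let $t_0,t_1,t$ be the numbers of those with labels $(\sigma,\emptyset,\emptyset)$, with labels (singleton, complementary pair, $\emptyset$), and with three singletons; these are all the types, so $t_0+t_1+t=2|G|$. Let $N_\emptyset,N_\sigma$ be the numbers of orbits of arrows labelled $\emptyset$ and $\sigma$. Each edge lies in two triangles, so $2N_\emptyset=2t_0+t_1$ and $2N_\sigma=t_0$. An arrow joins points of the same fiber if and only if its label is $\emptyset$ or $\sigma$. As $\bar M$ permutes the fibers simply transitively, $\mathcal T[\Gamma]$ has $|G|$ vertices, $N_\emptyset+N_\sigma$ edges and $t_0$ triangles. So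
$$1=|G|-\Bigl(t_0+\frac{t_1}2+\frac{t_0}2\Bigr)+t_0=|G|-\frac{t_0+t_1}2=\frac t2,$$
and $t=2>0$. $\square$

**Lemma 7.** Let $\{v,w\}$ be an edge of $\Sigma$, $h=D_w-D_v$, $c\in\mathbb Z$. Then $\{h\le c\}$ and $\{h\ge c\}$ are connected. If $h,h'$ are the difference functions of two edges of a triangle $\sigma$ of $\Sigma$, both oriented away from their common vertex or both towards it, then $\{h\le c\}\cap\{h'\le c'\}$ is connected for all $c,c'$.

**Proof.** For such a pair the map $(h,h'):\Lambda\to\mathbb Z^2$ has the same fibers as $H_\sigma$, which are connected. If the edges point away from $v$, say $h=D_w-D_v$ and $h'=D_{w'}-D_v$, arrows labelled $\{w\},\{w'\}$ change $(h,h')$ by $(1,0),(0,1)$. If they point towards $w$, say $h=D_w-D_v$ and $h'=D_w-D_{v'}$, arrows labelled $\{v\},\{v'\}$ change it by $(-1,0),(0,-1)$. Such arrows exist by Lemma 6(ii), and $\bar M$ translates them to start at any fiber. So fibers over any two points of $\mathbb Z^2$ that differ by $(\pm1,0)$ or $(0,\pm1)$ are joined by an edge of $\mathcal T$. Quadrants and half-planes in $\mathbb Z^2$ are connected under these steps,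 so their preimages are connected. For the first statement, complete $\{v,w\}$ to a triangle of $\Sigma$. $\square$

## 9. Mixed edges and a winding number

Fix $m,m'\in\mathbb Z^3$ with images $\lambda,\lambda'\in\Lambda$, and $f(v)=D_v(m')-D_v(m)$. We locate the border between $\{f<0\}$ and $\{f\ge0\}$ in $\Delta$.

**Definition (mixed edge).** An edge of $\Sigma$ is mixed if it is $\{v,w\}$ with $f(v)<0\le f(w)$; put $\nu=w-v$. The graph $\mathcal D$ has the mixed edges as its vertices, and joins two of them if they lie in a common triangle of $\Sigma$.

Each triangle has $0$ or $2$ mixed edges. An edge of $\Sigma$ inside $\Delta$ lies in two triangles, which share no other edge; an edge on $\partial\Delta$ lies in one. So $\mathcal D$ is a disjoint union of cycles and paths, and the ends of the paths are the mixed edges on $\partial\Delta$.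

If the $D_v$ were linear, $f$ would be linear on $\Delta$ and the border a straight line. A cycle in $\mathcal D$ would force the direction $\nu$ to turn once around. On the other side, the sets $\{D_w-D_v\le c\}$ are coarse half-planes in $\Lambda$ with normal $\nu$; chosen suitably they all contain $\lambda$ and all miss $\lambda'$, and this forbids them to turn around. That is the next proof. For vectors $b,c\ne0$ that are not opposite, $\angle(b,c)\in(-\pi,\pi)$ is the signed angle from $b$ to $c$.

**Lemma 8.** $\mathcal D$ contains no cycle.

**Proof.** Suppose $\varepsilon_1,\dots,\varepsilon_s$ is a cycle (indices mod $s$), $\varepsilon_k=\{v_k,w_k\}$, $\nu_k=w_k-v_k$, with $\varepsilon_k,\varepsilon_{k+1}$ in the triangle $\sigma_k$. The $\sigma_k$ are distinct, because a triangle has only two mixed edges. In $\sigma_k$ the two edges share either the $v$-vertex or the $w$-vertex, so Lemma 7 applies to $h_k=D_{w_k}-D_{v_k}$ and $h_{k+1}$. We have $h_k(\lambda')-h_k(\lambda)=f(w_k)-f(v_k)\ge1$. Put $a_k=h_k(\lambda)$ and $A_k=\{h_k\le a_k\}$. So $\lambda\in A_k$ and $\lambda'\in\Lambda\setminus A_k=\{h_k\ge a_k+1\}$.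

**Step 1: angle functions.** We measure angles around $\lambda'$ consistently on all $A_k$. A closed edge walk in $\mathcal T[A_k]$ has winding number $0$ about $\lambda'$. Indeed $\{h_k\ge a_k+1\}$ is connected by Lemma 7 and unbounded by (13), so $\lambda'$ is joined to points arbitrarily far away by a path in $\mathcal T[\Lambda\setminus A_k]$. This path is disjoint from the walk, the winding number is constant along it, and it is $0$ far away. As $A_k$ is connected, there is a unique continuous branch $\varphi_k$ of $\arg(z-\lambda')$ on the $1$-skeleton of $\mathcal T[A_k]$ with $\varphi_k(\lambda)=\varphi^0$, a value fixed independently of $k$. Since $A_k\cap A_{k+1}$ contains $\lambda$ and is connected by Lemma 7, $\varphi_k=\varphi_{k+1}$ on $A_k\cap A_{k+1}$.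

**Step 2: behavior at infinity.** We compare the $\varphi_k$ with the directions $\nu_k$. As $\langle\nu_k,\mathbf 1\rangle=0$, $\nu_k$ is a vector of our plane, and $\langle\nu_k,\cdot\rangle$ is the inner product with it. Since $h_k-\langle\nu_k,\cdot\rangle$ is bounded, there is $c>0$ such that for every $k$ all lattice points of the half-plane $H_k=\{z:\langle\nu_k,z-\lambda'\rangle\le-c\}$ lie in $A_k$. The set $\Lambda\cap H_k$ is connected by edges that lie in $H_k$: given two of its points and a path of $\mathcal T$ between them, move both points by a large multiple of some $\pm\bar e_i$ on which $\nu_k$ is negative, until the translated path lies in $H_k$. The half-plane $H_k$ is convex and does not contain $\lambda'$. So there is a lift $\Theta_k\in\mathbb R$ of $\arg(-\nu_k)$ with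
$$\varphi_k(z)=\Theta_k+\angle(-\nu_k,z-\lambda')\quad(z\in\Lambda\cap H_k),\qquad \angle(-\nu_k,z-\lambda')\in(-\tfrac\pi2,\tfrac\pi2).$$
The vectors $\nu_k,\nu_{k+1}$ span two sides of a triangle, so they are linearly independent, and $H_k\cap H_{k+1}$ contains lattice points. They lie in $A_k\cap A_{k+1}$. Comparing $\varphi_k=\varphi_{k+1}$ at one of them, $\Theta_{k+1}-\Theta_k\in(-\pi,\pi)$. As it is congruent to $\arg(-\nu_{k+1})-\arg(-\nu_k)$ mod $2\pi$, it equals $\angle(\nu_k,\nu_{k+1})$. Summing over the cycle, where $\Theta_{s+1}=\Theta_1$,
$$\sum_k\angle(\nu_k,\nu_{k+1})=0. \tag{14}$$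

**Step 3: the sum is also $\pm2\pi$.** Let $\mu_k=\frac12(v_k+w_k)$ and $\tau_k=\mu_{k+1}-\mu_k$. The $\mu_k$ are the vertices of a closed polygon with one segment in each of the distinct triangles $\sigma_k$, interior to it except for its ends; so the polygon is simple. If $v_k=v_{k+1}$, then $\tau_k=\frac12(\nu_{k+1}-\nu_k)$; if $w_k=w_{k+1}$, then $\tau_k=\frac12(\nu_k-\nu_{k+1})$. In both cases $\det(\tau_k,\nu_k)=\det(\tau_k,\nu_{k+1})\ne0$: it is $\frac12\det(\nu_{k+1},\nu_k)$ in the first and $\frac12\det(\nu_k,\nu_{k+1})$ in the second. The triangles $\sigma_{k-1},\sigma_k$ lie on opposite sides of the line of $\varepsilon_k$, so the polygon crosses this line at $\mu_k$, and $\det(\tau_{k-1},\nu_k)$, $\det(\tau_k,\nu_k)$ have the same sign. So all these determinants have one sign. After possibly reversing the cycle (which changes the sum in (14) by a sign only) they are positive, and all angles $\angle(\tau_k,\nu_k)$, $\angle(\tau_k,\nu_{k+1})$ lie in $(0,\pi)$. A difference of two numbers in $(0,\pi)$ lies in $(-\pi,\pi)$, so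
$$\angle(\nu_k,\nu_{k+1})=\angle(\tau_k,\nu_{k+1})-\angle(\tau_k,\nu_k),\qquad \angle(\tau_{k-1},\tau_k)=\angle(\tau_{k-1},\nu_k)-\angle(\tau_k,\nu_k).$$
Summing and shifting the index in the first term,
$$\sum_k\angle(\nu_k,\nu_{k+1})=\sum_k\bigl[\angle(\tau_{k-1},\nu_k)-\angle(\tau_k,\nu_k)\bigr]=\sum_k\angle(\tau_{k-1},\tau_k).$$
The right side is the sum of the exterior angles of a simple polygon, $\pm2\pi$. This contradicts (14). $\square$

The ends of the paths of $\mathcal D$ are controlled by the sides of $\Delta$, where the argument of dimension two works.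

**Lemma 9.** Let $p=m'-m$. The side $[e_i,e_j]$ of $\Delta$ contains no mixed edge if $p_i,p_j$ are both $\ge0$ or both $<0$, and exactly one otherwise.

**Proof.** Take $(i,j)=(1,2)$. Vertices $v$ on this side have $v_3=0$, so $D_v$ is $e_3$-invariant by (7). If $p_1,p_2\ge0$, then $f(v)\ge0$ by monotonicity. If $p_1,p_2\le-1$, then $f(v)\le D_v(m-e_1-e_2)-D_v(m)=D_v(m-\mathbf 1)-D_v(m)=-1$. In both cases there is no mixed edge.

Let $p_1\ge0>p_2$; the other case is symmetric. Let $u_0=e_1,u_1,\dots,u_\ell=e_2$ be the consecutive vertices on the side and $h=D_{u_{i+1}}-D_{u_i}$. It is invariant under $\mathbf 1$ and $e_3$, so it is a function of $s=m_1-m_2\in\mathbb Z$, and arrows of $\mathcal T$ change $s$ by at most $1$. By Lemma 7, $\{h\ge c\}$ is connected, so the set of $s$ with $h(s)\ge c$ is an interval. Since $h(s+|G|)=h(s)+|G|\langle u_{i+1}-u_i,e_1\rangle$ with $\langle u_{i+1}-u_i,e_1\rangle<0$, this interval contains all very negative $s$ and no very positive $s$; so it is $(-\infty,s_c]$. Taking $c=h(s')$ we see $h(s)\ge h(s')$ for $s<s'$, that is, $h$ is non-increasing. From $m$ to $m'$ the value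 of $s$ increases by $p_1-p_2>0$, so $f(u_{i+1})-f(u_i)\le0$. Thus $f$ is non-increasing along the side, from $f(e_1)=p_1\ge0$ to $f(e_2)=p_2<0$, and exactly one edge is mixed. $\square$

**Proof of (12) for $n=3$, and of Theorem B.** If $p_1,p_2,p_3$ are all $\ge0$ or all $<0$, there are no mixed edges on $\partial\Delta$ by Lemma 9, so $\mathcal D$ has no paths, and by Lemma 8 no cycles. So $\mathcal D=\emptyset$, all vertices have one sign, and $K=\emptyset$ or $K=\Delta$, which is contractible.

Otherwise exactly two sides of $\Delta$ contain a mixed edge, one each, so $\mathcal D$ is a single path. The polygonal arc through the midpoints of its edges, with one segment in each triangle that has mixed edges, is properly embedded in the disc $\Delta$; it cuts $\Delta$ into exactly two components, and it cuts every mixed edge. A triangle without mixed edges is one piece, with vertices of one sign. A triangle with two mixed edges is cut into a piece with one vertex and a piece with two vertices joined by a non-mixed edge. So each piece contains vertices of one sign only, joined by non-mixed edges. Two pieces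 of different triangles that meet share a vertex: they meet in a vertex, or in an edge or half-edge of the cut triangulation, and each half of a mixed edge contains an endpoint. So all vertices in one component have one sign and are connected by non-mixed edges. Both signs occur, so $K$ and the full subcomplex $K'$ on $\{f\ge0\}$ are connected.

If $H_1(K)\ne0$, then by the remark in Section 8 some simple cycle of $K$ encloses a vertex of $K'$. But $K'$ is connected and disjoint from $K$, so the cycle would enclose all vertices of $K'$. Some $p_i\ge0$, so $e_i\in K'$; and a corner of $\Delta$ is not enclosed by a cycle in $\Delta$. So $H_1(K)=0$. Finally $H_2(K)=0$ since $K$ is planar. So $\widetilde H^*(K;\mathbb C)=0$, which is (12). With Lemma 3 and Theorem C, this proves Theorem B. $\square$
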